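\title{Splitting of extremal Sasaki metrics on joins}

\begin{abstract}
Let $M_3=M_1\star_{l_1,l_2}M_2$ be the join of two compact quasi-regular Sasaki manifolds. We prove that if $M_3$ admits an extremal Sasaki metric obtained by deforming the contact form, with the Reeb field and the transverse holomorphic structure fixed, then so do $M_1$ and $M_2$, and the deformation on $M_3$ is the sum of deformations on the factors. On the quotients this says that an extremal K\"ahler metric $\omega$ in a product class on a product $X_1\times X_2$ of K\"ahler orbifolds is a product of extremal metrics. The proof compares, on $(X_1\times X_2)^2$, the metric $\omega\boxplus\omega$ with its pull-back under the exchange of the two copies of $X_1$, and applies uniqueness of extremal metrics modulo automorphisms, which we prove in the orbifold setting that is needed.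
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Extremal deformations of a Sasakian structure}

Let $M$ be a compact manifold of dimension $2n+1\ge3$ with a Sasakian structure $\mathcal S=(\xi,\eta,\Phi,g)$. We recall the features that matter here. The form $\eta$ is a contact form with Reeb field $\xi$, so $\eta(\xi)=1$ and $\iota_\xi d\eta=0$. The endomorphism $\Phi$ kills $\xi$ and is a complex structure on $\mathcal D=\ker\eta$, and the flow of $\xi$ preserves $\eta$ and $\Phi$. The foliation by Reeb orbits is transversely K\"ahler: $M$ is covered by open sets with submersions $\pi$ onto open subsets of $\mathbb C^n$ (\emph{transverse charts}) whose fibers are pieces of Reeb orbits, whose transition maps are biholomorphic, and for which $d\pi\circ\Phi=i\,d\pi$ and $d\eta$ is the pull-back of a K\"ahler form. The scalar curvature of this transverse K\"ahler metric is denoted by $s^T$. A form $\alpha$ is \emph{basic} if $\iota_\xi\alpha=0$ and $L_\xi\alpha=0$, that is, if it is locally pulled back from transverse charts. On basic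 forms $d=\partial_B+\bar\partial_B$, and we put $d^c_B=\frac i2(\bar\partial_B-\partial_B)$.

For a smooth basic function $\varphi$ let $\eta_\varphi=\eta+d^c_B\varphi$. We call $\eta_\varphi$ a \emph{deformation of the contact form} if $\eta_\varphi\wedge(d\eta_\varphi)^n\ne0$ and $d\eta_\varphi$ is a positive transverse $(1,1)$-form. Then $\eta_\varphi$ determines a Sasakian structure with the same Reeb field and the same transverse holomorphic structure; what changes is the transverse K\"ahler form, from $d\eta$ to $d\eta+i\partial_B\bar\partial_B\varphi$. A Sasakian structure is \emph{extremal} if it is a critical point of the Calabi functional $\int_M(s^T)^2\,d\mu$ on the space of these deformations; equivalently, if the $(1,0)$-part of the transverse gradient of $s^T$ is transversely holomorphic. We use only the second form of the definition. Constant $s^T$ is the simplest case.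

The structure is \emph{quasi-regular} if $\xi$ generates a circle action $S^1_\xi$. Then $X=M/S^1_\xi$ is a compact complex orbifold, $d\eta$ is the pull-back of a K\"ahler form $\omega$ on $X$, basic functions on $M$ are the smooth functions on $X$, and a deformation is extremal exactly when $\omega+i\partial\bar\partial\varphi$ is an extremal K\"ahler form on $X$.

\subsection{The join and the question}

The product of two Sasaki manifolds has even dimension and is not Sasakian; the join corrects this by dividing out one circle. Let $M_1,M_2$ be compact quasi-regular Sasaki manifolds with structures $\mathcal S_i=(\xi_i,\eta_i,\Phi_i,g_i)$ and quotients $(X_i,\omega_i)$, $X_i=M_i/S^1_{\xi_i}$, and let $l_1,l_2$ be relatively prime positive integers. The join construction produces a quasi-regular Sasaki manifold $M_3=M_1\star_{l_1,l_2}M_2$. It is the quotient of $M_1\times M_2$ by a circle action depending on $l_1,l_2$; its standard structure $\mathcal S_3=(\xi_3,\eta_3,\Phi_3,g_3)$ is induced from $\mathcal S_1,\mathcal S_2$, with $\xi_3$ a linear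 combination of $\xi_1$ and $\xi_2$; and there is an isomorphism of K\"ahler orbifolds
\begin{equation}\label{eq:join}
(M_3/S^1_{\xi_3},\ \omega_3)\ \cong\ (X_1\times X_2,\ l_1\omega_1+l_2\omega_2).
\end{equation}
Property \eqref{eq:join} is all that we use. It shows at once that extremality passes from the factors to the join: a product of extremal K\"ahler metrics is extremal (Lemma~\ref{lem:product}), so if $\eta_i+d^c_B\psi_i$ are extremal deformations, then so is $\eta_3+d^c_B(l_1\psi_1+l_2\psi_2)$. The problem posed in \cite{BHLT}, and described there as not known in full generality, is the opposite implication.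

\medskip
\noindent\emph{If $\mathcal S_3$ has an extremal deformation of its contact form, do $\mathcal S_1$ and $\mathcal S_2$ have extremal deformations of their contact forms?}
\medskip

The answer is yes, for all compact quasi-regular $M_1,M_2$ and all $(l_1,l_2)$.

\begin{theorem}\label{thm:join}
Suppose that $\eta_3+d^c_B\varphi$ is a deformation of the contact form of $\mathcal S_3$ on $M_3=M_1\star_{l_1,l_2}M_2$ that gives an extremal Sasakian structure. Then there are basic functions $\varphi_i$ on $M_i$ such that $\eta_i+d^c_B(\varphi_i/l_i)$, $i=1,2$, are deformations of the contact forms of $\mathcal S_i$ that give extremal Sasakian structures. Moreover $\varphi=\varphi_1+\varphi_2$ on $X_1\times X_2$.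
\end{theorem}

The paper \cite{BHLT} also gives a second phrasing: is an extremal Sasakian structure with reducible transverse holonomy, on a compact simply connected manifold, the join of two extremal structures up to contact isotopy? That phrasing concerns structures that are not given as joins, and we do not address it.

\subsection{Splitting and uniqueness on the quotient}

A \emph{leaf space} is a quotient $M/S^1_\xi$ of a compact quasi-regular Sasaki manifold, and an \emph{admissible} orbifold is a finite product of leaf spaces. Write $dd^c=i\partial\bar\partial$. The \emph{extremal field} of an extremal K\"ahler form is the holomorphic $(1,0)$-gradient of its scalar curvature; precise conventions are in Section~\ref{sec:conv}. Theorem~\ref{thm:join} follows from a splitting theorem, which in turn follows from a uniqueness theorem.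

\begin{theorem}[Splitting]\label{thm:split}
Let $X_1,X_2$ be admissible orbifolds with K\"ahler forms $\omega_1,\omega_2$, and let $\varphi$ be a function on $X_1\times X_2$ such that $\omega=\omega_1+\omega_2+dd^c\varphi$ is an extremal K\"ahler form. Then $\varphi(x,y)=\varphi_1(x)+\varphi_2(y)$, and each $\omega_i+dd^c\varphi_i$ is an extremal K\"ahler form on $X_i$.
\end{theorem}

\begin{theorem}[Uniqueness]\label{thm:unique}
Let $Y$ be an admissible orbifold, and let $\Omega_0$ and $\Omega_b=\Omega_0+dd^cb$ be extremal K\"ahler forms on $Y$ with the same extremal field $V$. Then $\gamma^*\Omega_b=\Omega_0$, where $\gamma$ is the time-one map of a real holomorphic vector field on $Y$.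
\end{theorem}

One expects Theorem~\ref{thm:split} because an extremal metric should be the canonical representative of its class, and the canonical representative of a product class should be a product. But uniqueness compares two extremal metrics, and we are given only one: a product extremal metric to compare with is exactly what has to be found. Restricting $\omega$ to a slice $X_1\times\{y\}$ does not help directly, since the scalar curvature of a slice is not determined by that of $\omega$ unless $\omega$ is already a product. The way out is to manufacture a second extremal metric on a larger space, by doubling $X_1\times X_2$ and exchanging the two copies of $X_1$. Section~\ref{sec:doubling} carries this out and derives Theorems~\ref{thm:join} and~\ref{thm:split} from Theorem~\ref{thm:unique}. Sections~\ref{sec:model}--\ref{sec:end} prove Theorem~\ref{thm:unique}, starting from a finite-dimensional model of the argument. Apart from textbook facts, the only results quoted are two existence theorems for complex Monge--Amp\`ere equations on Hermitian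 manifolds \cite{Cherrier,GL}.

\section{Conventions}\label{sec:conv}

\subsection{Orbifolds}
Manifolds and orbifolds are connected. The charts of a leaf space are the local transversals of the Reeb foliation together with the finite holonomy groups, and the charts of a product are products of charts. A function, form or vector field on an orbifold is given by smooth objects in the charts that are invariant under the local groups and compatible on overlaps. Functions are real unless stated otherwise. A point is \emph{regular} if its local group is trivial; regular points form a dense open manifold of full measure, over which integrals may be computed, and which is preserved by flows of vector fields. On compact orbifolds we use Stokes' theorem, the maximum principle (in charts), the Fredholm and Schauder theory of elliptic operators (for invariant functions in charts), and completeness of flows. In particular, holomorphic functions and functions $f$ with $dd^cf=0$ are constant.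

\subsection{K\"ahler geometry}
With $d^c=\frac i2(\bar\partial-\partial)$ we have $dd^c=i\partial\bar\partial$. Let $\Omega=ig_{i\bar j}\,dz^i\wedge d\bar z^j$ be a K\"ahler form on a compact orbifold of complex dimension $m$, with complex structure $J$; subscripts on functions denote partial derivatives. Put $\Delta_\Omega h=g^{i\bar j}h_{i\bar j}$ and, for real $h$, $|\partial h|^2_\Omega=g^{i\bar j}h_ih_{\bar j}$. The Ricci form and the scalar curvature are
\[
\operatorname{Ric}(\Omega)=-dd^c\log\det g=iR_{i\bar j}\,dz^i\wedge d\bar z^j,\qquad S(\Omega)=g^{i\bar j}R_{i\bar j}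
\]
(the Riemannian scalar curvature is $2S$). If $\tilde\Omega^m=e^f\Omega^m$, then $\operatorname{Ric}(\tilde\Omega)=\operatorname{Ric}(\Omega)-dd^cf$. For a $(1,1)$-form $\alpha=i\alpha_{a\bar b}\,dz^a\wedge d\bar z^b$ one has $m\,\alpha\wedge\Omega^{m-1}=g^{a\bar b}\alpha_{a\bar b}\,\Omega^m$, and we write $\alpha(v,\bar v)=\alpha_{a\bar b}v^a\bar v^b$. For a complex function $f$ let
\[
W_f=g^{i\bar j}f_{\bar j}\,\partial_i,\qquad\text{so that}\qquad\iota_{W_f}\Omega=i\bar\partial f .
\]
The form $\Omega$ is \emph{extremal} if $W_{S(\Omega)}$ is holomorphic, and $W_{S(\Omega)}$ is then its \emph{extremal field}. Extremality is preserved by scaling, and by pull-back under a biholomorphism, which pulls back the extremal field. Stokes' theorem applied to $f\,i\partial h\wedge\Omega^{m-1}$ gives, for complex $f,h$,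
\begin{equation}\label{eq:ibp}
\int f\,\Delta_\Omega h\ \Omega^m=-\int g^{i\bar j}h_if_{\bar j}\ \Omega^m=-\int W_f(h)\,\Omega^m .
\end{equation}
A \emph{real holomorphic} vector field is one of the form $W+\overline W$ with $W$ a holomorphic $(1,0)$-field; its flow consists of biholomorphisms, and $J(W+\overline W)=i(W-\overline W)$ is again real holomorphic.

\begin{example}\label{ex:P1}
Let $Y=\mathbb{CP}^1$, the leaf space of the round $S^3$, and $\Omega=dd^c\log(1+|z|^2)$. Then $g=(1+|z|^2)^{-2}$, $\operatorname{Ric}(\Omega)=2\Omega$, $S=2$, and the extremal field is $0$. For $h=\frac{|z|^2}{1+|z|^2}-\frac12$ we have $h_{\bar z}=z(1+|z|^2)^{-2}$, so $W_h=z\partial_z$, and the flow of $\frac12(W_h+\overline{W_h})$ is $\phi_t(z)=e^{t/2}z$. The forms $\phi_t^*\Omega=\Omega+dd^c\log\frac{1+e^t|z|^2}{1+|z|^2}$ are extremal with field $0$ and equal $e^t\,i\,dz\wedge d\bar z$ at $z=0$, so they are pairwise different. Thus the map $\gamma$ in Theorem~\ref{thm:unique} cannot be omitted.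
\end{example}

\begin{lemma}\label{lem:product}
Let $Y_1,Y_2$ be compact complex orbifolds.
\begin{enumerate}
\item[(a)] If $\alpha_i$ are K\"ahler forms on $Y_i$, then $W_{S(\alpha_1+\alpha_2)}=W_{S(\alpha_1)}+W_{S(\alpha_2)}$ on $Y_1\times Y_2$, and $\alpha_1+\alpha_2$ is extremal if and only if $\alpha_1$ and $\alpha_2$ are.
\item[(b)] Every holomorphic vector field on $Y_1\times Y_2$ is a sum $W^1+W^2$ with $W^i$ a holomorphic field on $Y_i$. The flow of a real holomorphic field consists of product maps $g_1\times g_2$.
\end{enumerate}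
\end{lemma}

\begin{proof}
(a) The metric is block diagonal and $\log\det$ is additive, so $S(\alpha_1+\alpha_2)=S(\alpha_1)+S(\alpha_2)$ and the gradient splits; the components of the sum are those of the two summands.

(b) Write $W=W^1+W^2$ according to the two factors of the tangent bundle. Fix a chart of $Y_2$ and a point $y$ in it. The components of $x\mapsto W^2(x,y)$ are invariant under the local groups of $Y_1$, so they are holomorphic functions on the compact orbifold $Y_1$, hence constant. So $W^2$ does not depend on $x$, and by the same argument $W^1$ does not depend on $y$.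
\end{proof}

\section{Doubling}\label{sec:doubling}

Let $X=X_1\times X_2$ and $\omega=\omega_1+\omega_2+dd^c\varphi>0$. On $Y=X\times X$, with points $(x,y,x',y')$, let $\operatorname{pr}_{ab}:Y\to X$ be the projection to the $a$-th and $b$-th factors, let $\sigma(x,y,x',y')=(x',y,x,y')$, and put
\[
\Omega_0=\operatorname{pr}_{12}^*\omega+\operatorname{pr}_{34}^*\omega,\qquad \sigma^*\Omega_0=\operatorname{pr}_{32}^*\omega+\operatorname{pr}_{14}^*\omega .
\]
The first form couples $x$ with $y$ and $x'$ with $y'$; the second couples $x'$ with $y$ and $x$ with $y'$. If they agree, nothing can be coupled at all. Since $\omega_1(x)+\omega_2(y)+\omega_1(x')+\omega_2(y')$ is $\sigma$-invariant, $\sigma^*\Omega_0=\Omega_b:=\Omega_0+dd^cb$ with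
\begin{equation}\label{eq:b}
b=\varphi(x',y)+\varphi(x,y')-\varphi(x,y)-\varphi(x',y').
\end{equation}

\begin{example}\label{ex:KE}
Suppose that $\operatorname{Ric}(\omega)=-\omega$. Then $\operatorname{Ric}(\Omega_0)=-\Omega_0$ and $\operatorname{Ric}(\Omega_b)=-\Omega_b$, and uniqueness is an exercise. Let $m=\dim Y$ and $f=\log(\Omega_b^m/\Omega_0^m)$. Subtracting the two equations gives $dd^cf=dd^cb$, so $f=b+c$ with $c$ constant. At a maximum of $b$ we have $0<\Omega_b\le\Omega_0$, so $f\le0$ and $\max b\le-c$; at a minimum, $\Omega_b\ge\Omega_0$ and $\min b\ge-c$. So $b$ is constant, and setting $x=x'$ in \eqref{eq:b} shows that $b=0$. For fixed $x',y'$ this reads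
\[
\varphi(x,y)=\varphi(x,y')+\varphi(x',y)-\varphi(x',y'),
\]
a function of $x$ plus a function of $y$. Hence $\omega=\alpha_1+\alpha_2$ is a product and $\operatorname{Ric}(\alpha_i)=-\alpha_i$. No existence statement on the factors was used: the metrics on $X_1$ and $X_2$ were produced by uniqueness on $Y$.
\end{example}

In general uniqueness holds only up to a map $\gamma$, but on a product $\gamma$ is itself a product and cannot create a coupling.

\begin{proof}[Proof of Theorem~\ref{thm:split}, assuming Theorem~\ref{thm:unique}]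
The orbifold $Y$ is admissible. By Lemma~\ref{lem:product}(b) the extremal field of $\omega$ is $V^1+V^2$ with $V^i$ on $X_i$. By Lemma~\ref{lem:product}(a), $\Omega_0$ is extremal with field $V^1(x)+V^2(y)+V^1(x')+V^2(y')$, which is $\sigma$-invariant. So $\Omega_b=\sigma^*\Omega_0$ is extremal with the same field. Theorem~\ref{thm:unique} gives $\Omega_0=\gamma^*\Omega_b$, and $\gamma=g_1\times g_2\times g_3\times g_4$ by Lemma~\ref{lem:product}(b).

Fix regular points $x_0',y_0'$ and let $\iota(x,y)=(x,y,x_0',y_0')$. Then $\iota^*\Omega_0=\omega$, while $\operatorname{pr}_{14}\gamma\iota(x,y)=(g_1x,g_4y_0')$ and $\operatorname{pr}_{32}\gamma\iota(x,y)=(g_3x_0',g_2y)$. Therefore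
\[
\omega=\operatorname{pr}_1^*g_1^*\big(\omega|_{X_1\times\{g_4y_0'\}}\big)+\operatorname{pr}_2^*g_2^*\big(\omega|_{\{g_3x_0'\}\times X_2}\big)=:\operatorname{pr}_1^*\alpha_1+\operatorname{pr}_2^*\alpha_2 ,
\]
with $\alpha_i$ K\"ahler forms on $X_i$. Fix regular points $x_0,y_0$ and put $\varphi_1=\varphi(\cdot,y_0)$, $\varphi_2=\varphi(x_0,\cdot)$. Restricting the last identity to $X_1\times\{y_0\}$ and to $\{x_0\}\times X_2$ gives $\alpha_i=\omega_i+dd^c\varphi_i$. Hence $dd^c(\varphi-\varphi_1-\varphi_2)=0$, so $\varphi-\varphi_1-\varphi_2$ is a constant, which we add to $\varphi_1$. By Lemma~\ref{lem:product}(a), $\alpha_1$ and $\alpha_2$ are extremal.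
\end{proof}

\begin{remark}
The hypothesis that $\omega$ lies in a product class is used in \eqref{eq:b} and cannot be dropped. On a product of two elliptic curves with coordinates $z,w$, the form $i(dz\wedge d\bar z+dw\wedge d\bar w)+\frac i2(dz\wedge d\bar w+dw\wedge d\bar z)$ is K\"ahler and flat, and it has a mixed term.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:join}, assuming Theorem~\ref{thm:split}]
By \eqref{eq:join}, $\varphi$ is a function on $X_1\times X_2$ and $d(\eta_3+d^c_B\varphi)$ is the pull-back of $l_1\omega_1+l_2\omega_2+dd^c\varphi$, which is therefore an extremal K\"ahler form. Theorem~\ref{thm:split} applied to $l_1\omega_1$, $l_2\omega_2$ gives $\varphi=\varphi_1+\varphi_2$ with $l_i\omega_i+dd^c\varphi_i$ extremal on $X_i$; by scaling, $\omega_i+dd^c(\varphi_i/l_i)$ is an extremal K\"ahler form. Let $\eta=\eta_i+d^c_B(\varphi_i/l_i)$ and $\dim M_i=2n_i+1$. Then $d\eta$ is the pull-back of this form, and $\eta(\xi_i)=1$ because $d^c_B\varphi_i$ is basic. So $\eta\wedge(d\eta)^{n_i}\neq0$, and $\eta$ is an extremal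 deformation.
\end{proof}

\section{A finite-dimensional model for uniqueness}\label{sec:model}

From now on $Y,\Omega_0,b,V$ are as in Theorem~\ref{thm:unique}. We write $m=\dim Y$, $\operatorname{Vol}=\int_Y\Omega_0^m$, $\rho_0=\operatorname{Ric}(\Omega_0)$, $\Omega_u=\Omega_0+dd^cu$, and $\mathcal H=\{u:\Omega_u>0\}$ for the convex set of K\"ahler potentials. Integrals are over $Y$. A \emph{compact family} of potentials is a subset of $\mathcal H$ that is compact in the $C^\infty$ topology.

The extremal equation is of fourth order, and the maximum principle of Example~\ref{ex:KE} is not available. It is replaced by convexity, as in the following model.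

\begin{example}\label{ex:model}
Let $\mathcal M:\mathbb R^N\to\mathbb R$ be smooth and convex with critical points $0$ and $p$, and let $\mathcal L$ be the Hessian of $\mathcal M$ at $p$. \emph{If $p\perp\ker \mathcal L$, then $p=0$.} Indeed, since $\mathcal L$ is symmetric there is $v$ with $\mathcal Lv=-p$. For $p_s=p+sv$,
\[
\nabla\mathcal M(p_s)+s\,p_s=s\mathcal Lv+sp+O(s^2)=O(s^2).
\]
Convexity on the segment from $0$ to $p_s$ gives $\langle\nabla\mathcal M(p_s),p_s\rangle\ge\langle\nabla\mathcal M(0),p_s\rangle=0$. Hence $s|p_s|^2\le Cs^2$, and $s\to0$ gives $p=0$. In words: $\mathcal M+sF$ with $F=\frac12|x|^2$ is strictly convex, it has the critical point $0$, and $p_s$ is critical up to an error much smaller than the convexity constant $s$. The hypothesis says that $dF_p$ vanishes on $\ker \mathcal L$. It fails for $\mathcal M(x_1,x_2)=x_1^2$ and $p=(0,1)$, and it is restored by moving $p$ along its orbit under the symmetries $x_2\mapsto x_2+t$ to a point where $F$ is minimal.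
\end{example}

The proof of Theorem~\ref{thm:unique} runs this argument on $\mathcal H$. Segments are replaced by the $\epsilon$-geodesics of Section~\ref{sec:MA}. The gradient $\nabla\mathcal M$ is replaced by a one-form $\beta$ on $\mathcal H$ that vanishes at the extremal metrics with field $V$; the inequality between its values at the two ends of an $\epsilon$-geodesic is the analytic core (Sections~\ref{sec:slope} and~\ref{sec:field}). The Hessian is a fourth-order operator whose kernel consists of potentials of holomorphic vector fields (Section~\ref{sec:L}), and $\gamma$ is found by minimizing $F$ along their flows (Section~\ref{sec:orbit}).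

The functional $F$ is built from the Monge--Amp\`ere energy. For $u\in\mathcal H$ let
\[
E(u)=\frac1{m+1}\sum_{j=0}^m\int u\,\Omega_0^j\wedge\Omega_u^{m-j},\qquad F(u)=\int u\,\Omega_0^m-E(u).
\]
Their derivatives in the direction $h$ are
\begin{equation}\label{eq:DE}
DE_u(h)=\int h\,\Omega_u^m,\qquad DF_u(h)=\int h\,(\Omega_0^m-\Omega_u^m).
\end{equation}
To see this, put $I_j=\int h\,\Omega_0^j\wedge\Omega_u^{m-j}$. Moving $dd^c$ from $h$ to $u$ and using $dd^cu=\Omega_u-\Omega_0$,
\[
(m+1)DE_u(h)=\sum_{j=0}^mI_j+\sum_{j=0}^{m-1}(m-j)(I_j-I_{j+1})=\sum_{j=0}^mI_j+mI_0-\sum_{j=1}^mI_j=(m+1)I_0 .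
\]
In particular $DF_0=0$ and $DF_u(1)=0$. For a smooth path $U_t$ in $\mathcal H$ we have $\frac d{dt}\Omega_{U_t}^m=\Delta\dot U\,\Omega_{U_t}^m$, so \eqref{eq:DE} and \eqref{eq:ibp} give
\begin{equation}\label{eq:E2}
\frac{d^2}{dt^2}E(U_t)=\int(\ddot U+\dot U\Delta\dot U)\,\Omega_{U_t}^m=\int\big(\ddot U-|\partial\dot U|^2_{\Omega_{U_t}}\big)\Omega_{U_t}^m .
\end{equation}

\section{Two Monge--Amp\`ere equations on an admissible orbifold}\label{sec:MA}

\subsection{A complex manifold over $Y$}
The existence theorems that we quote are stated for manifolds. A leaf space comes with a complex manifold lying over it, namely $M\times S^1$, and we solve the equations there. This section is the only place where admissibility of $Y$ is used.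

Let $M$ be a Sasaki manifold. On $M\times S^1$, with angle $\vartheta$ on $S^1$, define $I$ by $I\partial_\vartheta=\xi$, $I\xi=-\partial_\vartheta$, $I|_{\mathcal D}=\Phi$. Let $\tilde\partial_a\in\mathcal D^{1,0}$ be the lifts of the coordinate fields $\partial_a$ of a transverse chart. The fields $\tilde\partial_a$ and $\partial_\vartheta-i\xi$ form a frame of the $(1,0)$-bundle of $I$, and they commute. Indeed, $[\tilde\partial_a,\tilde\partial_b]$ and $[\xi,\tilde\partial_a]$ project to $0$ in the chart, so they are multiples of $\xi$; and $\eta([\tilde\partial_a,\tilde\partial_b])=-d\eta(\tilde\partial_a,\tilde\partial_b)=0$ because $d\eta$ is of type $(1,1)$, while $\eta([\xi,\tilde\partial_a])=-d\eta(\xi,\tilde\partial_a)=0$. By the Newlander--Nirenberg theorem $I$ is integrable, and the projection to a transverse chart is a holomorphic submersion. The form $\lambda=d\vartheta+i\eta$ vanishes on the conjugates of $\tilde\partial_a$ and on $\partial_\vartheta+i\xi$, so it is of type $(1,0)$; together with the pull-backs of $dz^a$ it is a coframe.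 We have $i\lambda\wedge\bar\lambda=2\,d\vartheta\wedge\eta$.

Let $Y$ have $q$ leaf-space factors $M_j/S^1_{\xi_j}$. Let $Z=\prod_j(M_j\times S^1)$, a compact complex manifold of dimension $m+q$ with a projection $Z\to Y$; let $\Lambda=\sum_ji\lambda_j\wedge\bar\lambda_j$; and let $\mathbb T$ be the torus generated by all $\xi_j$ and $\partial_{\vartheta_j}$ (here quasi-regularity is used). We identify forms on $Y$ with their pull-backs. Then:
\begin{enumerate}
\item[(Z1)] $\mathbb T$ acts holomorphically and preserves $\Lambda$ and all forms from $Y$. The smooth $\mathbb T$-invariant functions on $Z$ are the functions on $Y$, and for them $dd^c$ on $Z$ is the pull-back of $dd^c$ on $Y$.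
\item[(Z2)] For a real $(1,1)$-form $\alpha$ on $Y$, $\alpha+\Lambda>0$ on $Z$ if and only if $\alpha>0$ on $Y$, and $(\alpha+\Lambda)^{m+q}=\binom{m+q}q\alpha^m\wedge\Lambda^q$.
\end{enumerate}
For (Z2), the matrix of $\alpha+\Lambda$ in the coframe $dz^a,\lambda_j$ is block diagonal with an identity block, and $\alpha^{m+1}=0$, $\Lambda^{q+1}=0$. Both statements hold, with $m+1$ in place of $m$, for $Z\times\Sigma\to Y\times\Sigma$ with $\Sigma$ a Riemann surface. The form $\Lambda$ is not closed, since $d(d\vartheta\wedge\eta)=-d\vartheta\wedge d\eta$; this is why we need theorems for Hermitian metrics.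

\subsection{An equation with a good sign}

\begin{proposition}\label{prop:E1}
Let $\chi_0$ be a K\"ahler form and $f$ a function on $Y$. There is a unique function $w$ with $\chi_0+dd^cw>0$ and $(\chi_0+dd^cw)^m=e^{w+f}\chi_0^m$.
\end{proposition}

\begin{proof}
Cherrier's theorem \cite{Cherrier} states that on a compact Hermitian manifold $(Z,\tilde\chi)$ of dimension $n$, for smooth $f$, the equation $(\tilde\chi+dd^cw)^n=e^{w+f}\tilde\chi^n$ has a unique smooth solution with $\tilde\chi+dd^cw>0$. Apply it with $\tilde\chi=\chi_0+\Lambda$. The data are $\mathbb T$-invariant, so by uniqueness $w$ is a function on $Y$, and by (Z2) the equation reduces to the one stated. If $w_1,w_2$ are $C^2$ solutions on $Y$, then at a maximum of $w_1-w_2$ we have $0<\chi_0+dd^cw_1\le\chi_0+dd^cw_2$, so $e^{w_1}\le e^{w_2}$ there; hence $w_1\le w_2$, and by symmetry $w_1=w_2$.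
\end{proof}

\subsection{$\epsilon$-geodesics}
Let $\Sigma=\{\tau=t+it':t\in[0,1],\ t'\in\mathbb R/2\pi\mathbb Z\}$ be a closed annulus. A path $U_t=U(\cdot,t)$, $t\in[0,1]$, of functions on $Y$ is regarded as a function on $Y\times\Sigma$ independent of $t'$, and $\hat\Omega=\Omega_0+dd^cU$ is formed with $dd^c$ in all variables $(y,\tau)$. Its restriction to a slice $\tau=\text{const}$ is $\Omega_{U_t}$. Since $\partial_\tau=\frac12\partial_t$ on such functions, the other entries are $\hat\Omega_{\tau\bar j}=\frac12\dot U_{\bar j}$ and $\hat\Omega_{\tau\bar\tau}=\frac14\ddot U$. The block formula for determinants gives, if $U_t\in\mathcal H$,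
\begin{equation}\label{eq:cU}
\hat\Omega^{m+1}=(m+1)\,c_U\,\Omega_{U_t}^m\wedge i\,d\tau\wedge d\bar\tau,\qquad c_U=\tfrac14\big(\ddot U-|\partial\dot U|^2_{\Omega_{U_t}}\big),
\end{equation}
and $\hat\Omega>0$ if and only if $U_t\in\mathcal H$ for all $t$ and $c_U>0$. Along a path with $c_U=0$ (a \emph{geodesic}) $E$ is affine by \eqref{eq:E2} and $\ddot U\ge0$, so $F$ is convex: these paths play the role of segments. But $\hat\Omega^{m+1}=0$ is a degenerate equation, to which the theorem quoted below does not apply. We solve a nondegenerate approximation and keep track of what is uniform in the parameter.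

\begin{proposition}\label{prop:E2}
For $u\in\mathcal H$ and $0<\epsilon\le1$ there is a unique $U\in C^\infty(Y\times[0,1])$ with $\hat\Omega>0$, $U_0=0$, $U_1=u$ and
\begin{equation}\label{eq:geod}
c_U\,\Omega_{U_t}^m=\epsilon\,\Omega_0^m .
\end{equation}
It satisfies
\begin{equation}\label{eq:vel}
u-B\le\dot U_0\le u\le\dot U_1\le u+B,
\end{equation}
where $B$ depends only on $\Omega_0$, a $C^1$ bound for $u$, and a number $\delta\in(0,1)$ with $\Omega_u\ge\delta\Omega_0$. Moreover $\frac{d^2}{dt^2}E(U_t)=4\epsilon\operatorname{Vol}$, and so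
\begin{equation}\label{eq:Eslope}
\int\dot U_1\,\Omega_u^m-\int\dot U_0\,\Omega_0^m=4\epsilon\operatorname{Vol}.
\end{equation}
\end{proposition}

We call $U$ the \emph{$\epsilon$-geodesic from $0$ to $u$}.

\begin{proof}
We use Theorem~1.1 of Guan and Li \cite{GL}. Let $(\mathcal N,\Xi)$ be a compact Hermitian manifold with smooth boundary, of dimension $n\ge2$, let $\psi>0$ be smooth, and suppose that $\underline f\in C^\infty(\mathcal N)$ satisfies $\Xi+dd^c\underline f>0$ and $(\Xi+dd^c\underline f)^n\ge\psi\,\Xi^n$. Then there is $f\in C^\infty(\mathcal N)$ with $\Xi+dd^cf>0$, $(\Xi+dd^cf)^n=\psi\,\Xi^n$, and $f=\underline f$ on $\partial\mathcal N$. (A constant in front of $\partial\bar\partial$ is absorbed by scaling.) We take $\mathcal N=Z\times\Sigma$, $n=m+q+1$, $\Xi=\Omega_0+\Lambda+i\,d\tau\wedge d\bar\tau$ and $\psi=\epsilon$. Since $dd^c(2t^2)=i\,d\tau\wedge d\bar\tau$, for a path $U$ and $f=U-2t^2$ we have $\Xi+dd^cf=\hat\Omega+\Lambda$. By (Z2) and \eqref{eq:cU},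
\begin{equation}\label{eq:ratio}
\frac{(\Xi+dd^cf)^n}{\Xi^n}=\frac{\hat\Omega^{m+1}}{(\Omega_0+i\,d\tau\wedge d\bar\tau)^{m+1}}=\frac{c_U\,\Omega_{U_t}^m}{\Omega_0^m}.
\end{equation}

\emph{Subsolution.} Let $\underline U=tu-Bt(1-t)$. Its slices are $(1-t)\Omega_0+t\Omega_u\ge\delta\Omega_0$, and $\partial\dot{\underline U}=\partial u$ on $Y$, so $c_{\underline U}\ge\frac B2-\frac1{4\delta}\sup|\partial u|^2_{\Omega_0}$. Choose $B$ so that the right side equals $\delta^{-m}$. Then $c_{\underline U}\Omega_{\underline U_t}^m\ge\Omega_0^m\ge\epsilon\Omega_0^m$, and by \eqref{eq:ratio} $\underline f=\underline U-2t^2$ satisfies the hypotheses. Let $f$ be a solution.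

\emph{Comparison.} Let $f_1,f_2$ satisfy $\Xi+dd^cf_i>0$, $f_1=f_2$ on the boundary, and $(\Xi+dd^cf_1)^n\ge(\Xi+dd^cf_2)^n$. Put $\Xi_r=\Xi+dd^c(rf_1+(1-r)f_2)>0$. Integrating $\frac d{dr}\log\det\Xi_r=\Xi_r^{a\bar b}(f_1-f_2)_{a\bar b}$ over $r\in[0,1]$ gives $L(f_1-f_2)\ge0$, where $L=\big(\int_0^1\Xi_r^{a\bar b}dr\big)\partial_a\partial_{\bar b}$ has continuous positive definite coefficients. By the strong maximum principle $f_1-f_2$ attains its maximum on the boundary, so $f_1\le f_2$. The same argument works on $Y\times\Sigma$.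

Hence $f$ is unique, and therefore invariant under $\mathbb T$ and under rotations in $t'$, which preserve $\Xi$, $\psi$ and the boundary values. So $U=f+2t^2$ is a function on $Y\times[0,1]$, and \eqref{eq:ratio} gives \eqref{eq:geod}. Comparison also gives uniqueness of $U$ and $U\ge\underline U$.

\emph{Velocities.} Since $\hat\Omega_{\tau\bar\tau}=\frac14\ddot U>0$, $U$ is convex in $t$, so $\dot U_0\le U_1-U_0=u\le\dot U_1$. Since $U\ge\underline U$ with equality at $t=0,1$, we get $\dot U_0\ge\dot{\underline U}_0=u-B$ and $\dot U_1\le\dot{\underline U}_1=u+B$. The last statement follows from \eqref{eq:E2}, \eqref{eq:geod} and \eqref{eq:DE}.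
\end{proof}

\section{The slope inequality for the scalar curvature}\label{sec:slope}

The one-form $h\mapsto-\int h\,S(\Omega_u)\Omega_u^m$ on $\mathcal H$ is, up to a multiple of $DE$, the differential of the K-energy; we never need the functional itself. The next proposition says that its value on the velocity of an $\epsilon$-geodesic is almost larger at the end than at the start.

\begin{proposition}\label{prop:slope}
Let $U$ be the $\epsilon$-geodesic from $0$ to $u$. There are constants $C,k_1$ such that for all real $k\ge k_1$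
\[
-\int\dot U_1\,S(\Omega_u)\,\Omega_u^m+\int\dot U_0\,S(\Omega_0)\,\Omega_0^m\ \ge\ -4k\epsilon\operatorname{Vol}-C/k .
\]
The constants are uniform for $\epsilon\in(0,1]$ and for $u$ in a compact family.
\end{proposition}

The difficulty is that for $0<t<1$ we have no control of the curvature of $\Omega_{U_t}$ as $\epsilon\to0$; all we know is $\hat\Omega>0$. So we look for a quantity that is almost convex in $t$ as a consequence of positivity alone, and whose derivative sees the scalar curvature at the two endpoints, which are fixed smooth metrics. Given a K\"ahler form $\Omega$ and a large $k$, consider the equation $\chi+\operatorname{Ric}(\chi)=k\Omega$ for a K\"ahler form $\chi$. One expects $\chi/k\approx\Omega-\frac1k\operatorname{Ric}(\Omega)$, and hence $(\chi/k)^m\approx(1-S/k)\Omega^m$. Thus $-S\,\Omega^m$ is approximated by $k$ times a difference of two volume forms, and volume forms are derivatives of Monge--Amp\`ere energies, whose second derivatives are given by \eqref{eq:E2}. The first lemma proves the expansion; the second will show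 that positivity passes from the family $\Omega_{U_t}$ to the family $\chi_t$.

\begin{lemma}\label{lem:expand}
Let $u\in\mathcal H$, $\Omega=\Omega_u$, $S=S(\Omega)$. There are $C,k_1$, uniform for $u$ in a compact family, with the following property. If $k\ge k_1$ and $\nu$ is a function with
\[
\chi:=k\Omega-\operatorname{Ric}(\Omega)+dd^c\nu>0,\qquad\chi^m=k^me^\nu\Omega^m,
\]
then $|k(e^\nu-1)+S|\le C/k$.
\end{lemma}

\begin{proof}
We compare $\nu$ with the expected leading term $-S/k$. Let $\Gamma_k=\Omega-\frac1k\operatorname{Ric}(\Omega)-\frac1{k^2}dd^cS$, so that $\chi/k=\Gamma_k+\frac1kdd^c(\nu+S/k)$. For $k$ large $\Gamma_k>0$, and expanding the $m$-th power with $m\operatorname{Ric}(\Omega)\wedge\Omega^{m-1}=S\,\Omega^m$ gives $|\Gamma_k^m/\Omega^m-(1-S/k)|\le C/k^2$. Here and below $C$ may change from line to line; it depends only on bounds for finitely many derivatives of $u$ and a lower bound $\Omega_u\ge\delta\Omega_0$.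

At a maximum of $\nu+S/k$ we have $0<\chi/k\le\Gamma_k$, so $e^\nu\le1-S/k+C/k^2$; as $\log(1+x)\le x$, we get $\nu+S/k\le C/k^2$ there, hence everywhere. At a minimum we have $\chi/k\ge\Gamma_k>0$, so $e^\nu\ge1-x$ with $x=S/k+C/k^2$; as $\log(1-x)\ge-x-x^2$ for $|x|\le\frac12$, we get $\nu+S/k\ge-C/k^2$ there, hence everywhere. So $|k\nu+S|\le C/k$ and $|\nu|\le C/k\le1$ for $k$ large, and $|e^\nu-1-\nu|\le\nu^2$ finishes the proof.
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $\hat\chi$ be a closed real $(1,1)$-form on an open subset of $\mathbb C^m\times\mathbb C\ni(z,\tau)$ whose restrictions $\chi=i\chi_{i\bar j}\,dz^i\wedge d\bar z^j$ to the slices $\tau=\text{const}$ are positive. Let $H=\partial_\tau-a^i\partial_i$, with $a^i\chi_{i\bar j}=\hat\chi_{\tau\bar j}$, be the lift of $\partial_\tau$ that is $\hat\chi$-orthogonal to the slices, and let $c=\hat\chi(H,\overline H)=\hat\chi_{\tau\bar\tau}-a^i\hat\chi_{i\bar\tau}$. Then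
\begin{equation}\label{eq:fiber}
\big(dd^c\log\det\chi_{i\bar j}\big)(H,\overline H)=\Delta_\chi c+|\bar\partial a|_\chi^2,
\end{equation}
where $\Delta_\chi$ acts on slices and $\bar\partial a$ is the tensor $\partial_{\bar l}a^i$ on slices.
\end{lemma}

\begin{proof}
Both sides are invariant under holomorphic changes of coordinates $(z,\tau)\mapsto(z'(z,\tau),\tau)$: $H$ and $c$ are defined invariantly; $\log\det\chi$ changes by the pluriharmonic function $-\log|\det\partial z'/\partial z|^2$; and $a'^i=-H(z'^i)=a^k\partial_kz'^i-\partial_\tau z'^i$, so $\bar\partial a$ transforms as a tensor. Fix a point $p=(0,\tau_0)$ and arrange $\chi_{i\bar j}(p)=\delta_{ij}$ by a linear change of $z$. Then put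
\[
z'^i=z^i+(\tau-\tau_0)\Big(a^i(p)+\sum_j\partial_ja^i(p)z^j\Big).
\]
On the slice $\tau=\tau_0$ we have $z'=z$ and $a'^i=a^i-a^i(p)-\sum_j\partial_ja^i(p)z^j$. So we may assume $a^i=0$ and $\partial_la^i=0$ at $p$; in particular $H=\partial_\tau$ at $p$.

Write $\hat\chi=i\partial\bar\partial\Psi$ near $p$. Differentiating $\Psi_{\tau\bar j}=a^k\chi_{k\bar j}$ along the slice gives, at $p$: $\Psi_{\tau\bar j}=0$, $\Psi_{\tau l\bar j}=0$, $\Psi_{\tau\bar j\bar l}=\partial_{\bar l}a^j$. Let $(\chi^{i\bar j})$ be the inverse matrix, so $c=\Psi_{\tau\bar\tau}-\chi^{i\bar j}\Psi_{\tau\bar j}\Psi_{i\bar\tau}$. Since $\Psi_{\tau\bar j}$ and $\Psi_{i\bar\tau}$ vanish at $p$, only the terms with one derivative on each of them survive in $\partial_l\partial_{\bar l}$ of the product: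
\[
\Delta_\chi c=\sum_l\Psi_{\tau\bar\tau l\bar l}-\sum_{j,l}|\Psi_{\tau l\bar j}|^2-\sum_{j,l}|\Psi_{\tau\bar j\bar l}|^2=\sum_l\Psi_{\tau\bar\tau l\bar l}-|\bar\partial a|^2 .
\]
On the other hand, at $p$,
\[
\partial_\tau\partial_{\bar\tau}\log\det\Psi_{i\bar j}=\sum_l\Psi_{l\bar l\tau\bar\tau}-\sum_{i,j}|\Psi_{i\bar j\tau}|^2=\sum_l\Psi_{l\bar l\tau\bar\tau}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:slope}]
Take $k_1$ as in Lemma~\ref{lem:expand}, valid for $0$ and for $u$, and so large that $k_1\Omega_0-\rho_0>0$. For $k\ge k_1$ let $\chi_0=k\Omega_0-\rho_0>0$, and let $w_t$ be the solution, given by Proposition~\ref{prop:E1}, of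
\[
(\chi_0+dd^cw_t)^m=k^me^{w_t-kU_t}\,\Omega_0^m .
\]
Put $\psi=w-kU$, and let $\chi^t=\chi_0+dd^cw_t$ on $Y$. Then
\begin{equation}\label{eq:chi}
\chi^t=k\Omega_{U_t}-\rho_0+dd^c\psi_t,\qquad(\chi^t)^m=k^me^{\psi_t}\Omega_0^m ,
\end{equation}
which together say $\chi^t+\operatorname{Ric}(\chi^t)=k\Omega_{U_t}$. The function $w$ is smooth on $Y\times[0,1]$. Indeed, extend $U$ smoothly past $t=0,1$ and consider $(t,w)\mapsto\log\big((\chi_0+dd^cw)^m/k^m\Omega_0^m\big)-w+kU_t$ as a map to $C^{l,\alpha}$ defined near $(t_0,w_{t_0})$ in $\mathbb R\times C^{l+2,\alpha}$. Its derivative in $w$ is $h\mapsto\Delta_{\chi^t}h-h$, which is injective by the maximum principle and of index zero, hence invertible. The implicit function theorem gives a smooth curve of solutions in $C^{l+2,\alpha}$, which equals $w_t$ by uniqueness, for every $l$.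

\emph{Step 1: positivity.} On $Y\times\Sigma$ let $\hat\chi=\chi_0+dd^cw=k\hat\Omega-\rho_0+dd^c\psi$, with $dd^c$ in all variables. It is closed with positive slices $\chi^t$, and as in \eqref{eq:cU} the function $c$ of Lemma~\ref{lem:fiber} is $c=\frac14(\ddot w-|\partial\dot w|^2_{\chi^t})$. By \eqref{eq:chi}, in a chart $\log\det\chi=\psi+\log\det(\Omega_0)+m\log k$, so $dd^c\log\det\chi=dd^c\psi-\rho_0=\hat\chi-k\hat\Omega$. Now \eqref{eq:fiber} reads, for $0<t<1$,
\[
c=\Delta_{\chi^t}c+|\bar\partial a|^2+k\,\hat\Omega(H,\overline H).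
\]
At a minimum of $c$ on a slice all three terms on the right are nonnegative, the last because $\hat\Omega>0$. So $c\ge0$ for $0<t<1$, and by continuity on $[0,1]$.

\emph{Step 2: an almost convex function.} Define $\mathcal E$ as $E$, with $\chi_0$ in place of $\Omega_0$. By \eqref{eq:E2} for $\mathcal E$, $\frac{d^2}{dt^2}\mathcal E(w_t)=4\int c\,(\chi^t)^m\ge0$. The volume $\int(\chi^t)^m=k^m\int e^{\psi_t}\Omega_0^m$ is constant in $t$, so $\int\dot\psi\,(\chi^t)^m=0$ and
\[
\frac d{dt}\mathcal E(w_t)=\int(\dot\psi+k\dot U)(\chi^t)^m=k^{m+1}\int\dot U\,e^{\psi_t}\Omega_0^m .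
\]
Let $Q(t)=k^{-m}\mathcal E(w_t)-kE(U_t)$. Then $Q''\ge-4k\epsilon\operatorname{Vol}$ by Proposition~\ref{prop:E2}, so
\begin{equation}\label{eq:Q}
Q'(1)-Q'(0)\ge-4k\epsilon\operatorname{Vol},\qquad Q'(t)=k\int\dot U\,\big(e^{\psi_t}\Omega_0^m-\Omega_{U_t}^m\big).
\end{equation}

\emph{Step 3: the endpoints.} Let $t\in\{0,1\}$, $\Omega=\Omega_{U_t}\in\{\Omega_0,\Omega_u\}$, and $\nu=\psi_t-\log(\Omega^m/\Omega_0^m)$. Since $\operatorname{Ric}(\Omega)=\rho_0-dd^c\log(\Omega^m/\Omega_0^m)$, \eqref{eq:chi} shows that $\chi^t$ and $\nu$ satisfy the hypotheses of Lemma~\ref{lem:expand}. As $e^{\psi_t}\Omega_0^m=e^\nu\Omega^m$ and $\dot U_t$ is bounded independently of $\epsilon$ by \eqref{eq:vel},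
\[
\Big|Q'(t)+\int\dot U_t\,S(\Omega)\,\Omega^m\Big|=\Big|\int\dot U_t\,\big(k(e^\nu-1)+S(\Omega)\big)\Omega^m\Big|\le C/k .
\]
Inserting this in \eqref{eq:Q} proves the proposition.
\end{proof}

\section{The extremal field}\label{sec:field}

An extremal metric has $S$ equal to a potential of the holomorphic field $V$, not to a constant. To obtain a one-form on $\mathcal H$ that vanishes at $\Omega_0$ and $\Omega_b$, we subtract from $S(\Omega_u)$ the potential of $V$ with respect to $\Omega_u$. This is where the hypothesis that the two extremal fields coincide enters. For $u\in\mathcal H$ let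
\[
\theta(u)=S(\Omega_0)+V(u),\qquad\beta_u(h)=-\int h\,\big(S(\Omega_u)-\theta(u)\big)\,\Omega_u^m ,
\]
so that $\beta_0=0$. As $V$ is holomorphic, $\iota_Vdd^cu=iV^iu_{i\bar j}\,d\bar z^j=i\bar\partial V(u)$. Hence $\iota_V\Omega_u=i\bar\partial\theta(u)$, that is, $V=W_{\theta(u)}$ with respect to $\Omega_u$. In general $\theta(u)$ is complex-valued. Its imaginary part is governed by the real holomorphic field
\[
K=i(V-\overline V),
\]
since for real $h$ the function $V(h)$ is real if and only if $Kh=0$.

\begin{lemma}\label{lem:theta}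
Let $u\in\mathcal H$.
\begin{enumerate}
\item[(a)] If $\Omega_u$ is extremal with extremal field $V$, then $L_K\Omega_u=0$, $S(\Omega_u)=\theta(u)$, and $Ku=0$.
\item[(b)] If $Ku=0$, then $\theta(u)$ is real and $|\theta(u)|\le\sup|S(\Omega_0)|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $S=S(\Omega_u)$. From $\iota_V\Omega_u=i\bar\partial S$ and its conjugate $\iota_{\overline V}\Omega_u=-i\partial S$ we get $\iota_K\Omega_u=-dS$, so $L_K\Omega_u=0$. Next, $W_S=V=W_{\theta(u)}$ gives $\bar\partial(S-\theta(u))=0$, so $S-\theta(u)$ is constant. To see that the constant is $0$ we integrate. The number $\int S(\Omega_u)\Omega_u^m=m\int\operatorname{Ric}(\Omega_u)\wedge\Omega_u^{m-1}$ does not depend on $u\in\mathcal H$, by Stokes' theorem, as both $\operatorname{Ric}(\Omega_u)-\rho_0$ and $\Omega_u-\Omega_0$ are exact. The number $\int\theta(u)\Omega_u^m$ does not depend on $u$ either: its derivative is $\int(V(h)+\theta(u)\Delta h)\Omega_u^m$, which vanishes by \eqref{eq:ibp}. At $u=0$ the two numbers agree. So $S=\theta(u)$; then $V(u)=S-S(\Omega_0)$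 is real and $Ku=0$.

(b) $V(u)$ is real. At a maximum or minimum of $\theta(u)$ we have $V=W_{\theta(u)}=0$, so $\theta(u)=S(\Omega_0)$ at that point.
\end{proof}

\begin{proposition}\label{prop:beta}
Let $u\in\mathcal H$ with $Ku=0$, and let $U$ be the $\epsilon$-geodesic from $0$ to $u$. Then for $k\ge k_1$
\[
\beta_u(\dot U_1)\ \ge\ -4k\epsilon\operatorname{Vol}-C/k-C\epsilon ,
\]
with $C,k_1$ uniform for $\epsilon\in(0,1]$ and for $u$ in a compact family.
\end{proposition}

\begin{proof}
The flow of $K$ is holomorphic and preserves $\Omega_0$ and $u$, so it maps $U$ to a solution of the same problem; by uniqueness $KU_t=0$, and Lemma~\ref{lem:theta}(b) applies to every $U_t$. Let $\theta=\theta(U_t)$ and $\Theta(t)=\int\dot U\,\theta\,\Omega_{U_t}^m$. By \eqref{eq:ibp} with $f=\dot U\theta$, and $W_{\dot U\theta}=\theta W_{\dot U}+\dot UV$,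
\[
\int\dot U\theta\,\Delta\dot U\ \Omega_{U_t}^m=-\int\theta\,|\partial\dot U|^2\,\Omega_{U_t}^m-\int\dot U\,V(\dot U)\,\Omega_{U_t}^m .
\]
Therefore, by \eqref{eq:geod},
\[
\Theta'=\int\big(\ddot U\theta+\dot UV(\dot U)+\dot U\theta\Delta\dot U\big)\Omega_{U_t}^m=\int\theta\,\big(\ddot U-|\partial\dot U|^2\big)\Omega_{U_t}^m=4\epsilon\int\theta\,\Omega_0^m,
\]
and $|\Theta(1)-\Theta(0)|\le4\epsilon\operatorname{Vol}\sup|S(\Omega_0)|$. Finally, $\beta_u(\dot U_1)=\beta_u(\dot U_1)-\beta_0(\dot U_0)$ is the left side in Proposition~\ref{prop:slope} plus $\Theta(1)-\Theta(0)$.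
\end{proof}

\section{The linearized operator}\label{sec:L}

Let $\Omega=\Omega_u$ be extremal with extremal field $V$, $S=S(\Omega)$, and use the Hermitian $L^2(\Omega^m)$ product on complex functions. Let $\mathcal Df=\bar\partial W_f$ and $\mathcal L=\mathcal L_\Omega=\mathcal D^*\mathcal D$. Since $\langle\mathcal Lf,f\rangle=\|\mathcal Df\|^2$, we have $\ker\mathcal L=\{f:W_f\text{ holomorphic}\}$.

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(a)] With $R^{k\bar l}=g^{k\bar q}g^{p\bar l}R_{p\bar q}$, we have $\mathcal Lf=\Delta^2f+R^{k\bar l}f_{k\bar l}+\overline V(f)$. So $\mathcal L$ is elliptic and self-adjoint, with finite-dimensional kernel.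
\item[(b)] $K$ is skew-adjoint and commutes with $\mathcal L$. If $Kf=0$, then $\mathcal L\bar f=\overline{\mathcal Lf}$.
\item[(c)] If $h$ is real and $Kh=0$, then $\frac d{ds}\big|_0\big(S(\Omega_{u+sh})-\theta(u+sh)\big)=-\mathcal Lh$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\nabla$ be the Levi-Civita connection. The components of $\mathcal Df$ are $g^{i\bar k}\nabla_{\bar j}f_{\bar k}$, so $\langle\mathcal Df,\mathcal Dh\rangle=\int g^{i\bar k}g^{l\bar j}(\nabla_{\bar j}f_{\bar k})(\nabla_l\bar h_i)\,\Omega^m$, and two integrations by parts give $\mathcal Lf=g^{i\bar k}g^{l\bar j}\nabla_i\nabla_l\nabla_{\bar j}f_{\bar k}$. The Hessian is symmetric, $\nabla_{\bar j}f_{\bar k}=\nabla_{\bar k}f_{\bar j}=f_{\bar j\bar k}-g^{p\bar q}\partial_{\bar k}g_{p\bar j}\,f_{\bar q}$. Take coordinates with $g=\delta$ and $dg=0$ at a point. There are no Christoffel symbols of mixed type, so at that point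
\[
\sum_l\nabla_l\nabla_{\bar k}f_{\bar l}=\sum_lf_{l\bar l\bar k}-\sum_{l,q}\partial_l\partial_{\bar k}g_{q\bar l}\,f_{\bar q}=(\Delta f)_{\bar k}+\sum_qR_{q\bar k}f_{\bar q},
\]
where we used $\partial_lg_{q\bar l}=\partial_qg_{l\bar l}$ and $R_{q\bar k}=-\sum_l\partial_q\partial_{\bar k}g_{l\bar l}$ at the point. Thus $g^{l\bar j}\nabla_l\nabla_{\bar j}f_{\bar k}=(\Delta f)_{\bar k}+R_{p\bar k}g^{p\bar q}f_{\bar q}$ everywhere. Apply $g^{i\bar k}\nabla_i$. Since $\operatorname{Ric}$ is closed, $g^{i\bar k}\nabla_iR_{p\bar k}=g^{i\bar k}\nabla_pR_{i\bar k}=S_p$, and $g^{p\bar q}S_pf_{\bar q}=\overline V(f)$.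

(b) By Lemma~\ref{lem:theta}(a) the flow of $K$ preserves $\Omega$ and $J$, hence $\Omega^m$ and $\mathcal L$. The first two terms in (a) commute with conjugation, so $\mathcal L\bar f-\overline{\mathcal Lf}=\overline V(\bar f)-V(\bar f)=iK\bar f=i\,\overline{Kf}$.

(c) In $S=g^{i\bar j}R_{i\bar j}$ the variation of $R_{i\bar j}$ is $-(\Delta h)_{i\bar j}$ and that of $g^{i\bar j}$ is $-g^{i\bar l}g^{k\bar j}h_{k\bar l}$. So the variation of $S$ is $-\Delta^2h-R^{k\bar l}h_{k\bar l}=-\mathcal Lh+\overline V(h)$. The variation of $\theta$ is $V(h)$, and $\overline V(h)-V(h)=iKh=0$.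
\end{proof}

Let $\mathfrak p_\Omega$ be the space of real $h$ with $Kh=0$ and $\mathcal L_\Omega h=0$. By Lemma~\ref{lem:L}(b),
\begin{equation}\label{eq:pC}
\ker\mathcal L_\Omega\cap\ker K=\mathfrak p_\Omega\oplus i\,\mathfrak p_\Omega .
\end{equation}

\section{Moving $\Omega_b$ along its orbit}\label{sec:orbit}

As in Example~\ref{ex:model}, we must first move $\Omega_b$ to a point where $DF$ vanishes on the kernel of the linearized operator.

\begin{proposition}\label{prop:orbit}
There are $u_*\in\mathcal H$ and a map $\gamma$, the time-one map of a real holomorphic vector field, such that $\Omega_*:=\gamma^*\Omega_b=\Omega_{u_*}$ is extremal with extremal field $V$ and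
\begin{equation}\label{eq:orth}
\int f\,(\Omega_0^m-\Omega_*^m)=0\qquad\text{for all }f\in\mathfrak p_{\Omega_*}.
\end{equation}
\end{proposition}

In this section $W_f$, $|\partial h|^2$ and the $L^2$ product are taken with respect to $\Omega_b$. Let $\mathfrak p=\mathfrak p_{\Omega_b}$, $\mathfrak p_{\mathbb C}=\mathfrak p\oplus i\mathfrak p$, and $\mathfrak p_0=\{h\in\mathfrak p:\int h\,\Omega_b^m=0\}$, so $\mathfrak p=\mathbb R\oplus\mathfrak p_0$. For $f\in\mathfrak p_{\mathbb C}$ the field $X_f=W_f+\overline{W_f}$ is real holomorphic, and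
\begin{equation}\label{eq:Lie}
L_{X_f}\Omega_b=d(i\bar\partial f-i\partial\bar f)=2\,dd^c\operatorname{Re}f .
\end{equation}
So real potentials move the metric and imaginary ones preserve it.

\subsection{The bracket}
For $f,f'\in\mathfrak p_{\mathbb C}$ let $\{f,f'\}=W_f(f')-W_{f'}(f)$.

\begin{lemma}\label{lem:bracket}
We have $\{f,f'\}\in\mathfrak p_{\mathbb C}$ and $[W_f,W_{f'}]=W_{\{f,f'\}}$. For $h\in\mathfrak p$ the operator $\{h,\cdot\}$ on $\mathfrak p_{\mathbb C}$ is Hermitian, kills constants, and maps $\mathfrak p$ to $i\mathfrak p$ and $i\mathfrak p$ to $\mathfrak p$.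
\end{lemma}

\begin{proof}
Write $f^i=g^{i\bar j}f_{\bar j}$, so $\nabla_{\bar l}f^i=\nabla_{\bar l}f'^i=0$. The $k$-th component of $W_{\{f,f'\}}$ is
\[
g^{k\bar l}\nabla_{\bar l}(f^if'_i-f'^if_i)=g^{k\bar l}(f^if'_{i\bar l}-f'^if_{i\bar l})=f^i\nabla_if'^k-f'^i\nabla_if^k,
\]
which is the $k$-th component of $[W_f,W_{f'}]$ because $\nabla$ is torsion-free. This bracket is holomorphic, so $\{f,f'\}\in\ker\mathcal L_{\Omega_b}$. The flow of $K$ preserves $\Omega_b$, $J$, $f$, $f'$, hence $\{f,f'\}$; now use \eqref{eq:pC}. For real $h$, $W_{f'}(h)=g^{i\bar j}f'_{\bar j}h_i=\overline{W_h}(f')$, so $\{h,\cdot\}=W_h-\overline{W_h}=-iJX_h$. The real field $JX_h=X_{ih}$ preserves $\Omega_b$ by \eqref{eq:Lie}, so it is skew-adjoint and $-iJX_h$ is Hermitian; and $-iJX_h$ exchanges real and imaginary functions.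
\end{proof}

\subsection{Existence of a minimum}
For $h\in\mathfrak p_0$ let $\phi_t=\phi_t^h$ be the flow of $\frac12X_h$. By \eqref{eq:Lie}, $\frac d{dt}\phi_t^*\Omega_b=\phi_t^*dd^ch=dd^c(h\circ\phi_t)$, so
\[
\phi_t^*\Omega_b=\Omega_b+dd^ca_t^h,\qquad a_t^h=\int_0^th\circ\phi_r\,dr .
\]
Let $G(h)=F(b+a_1^h)$, a smooth function on the finite-dimensional space $\mathfrak p_0$.

\begin{lemma}\label{lem:min}
$G$ attains its minimum on $\mathfrak p_0$.
\end{lemma}

\begin{proof}
We may assume $\mathfrak p_0\neq0$. Since $\phi_r^{th}=\phi_{tr}^h$, we have $a_1^{th}=a_t^h$, and by \eqref{eq:DE}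
\[
\frac d{dt}G(th)=\int h\circ\phi_t\ \Omega_0^m-\int\phi_t^*(h\,\Omega_b^m)=\int h\circ\phi_t\ \Omega_0^m=:\sigma(h,t).
\]
The slope $\sigma(h,t)$ is nondecreasing in $t$, because $\frac d{dt}h\circ\phi_t=(\frac12X_hh)\circ\phi_t=|\partial h|^2\circ\phi_t\ge0$.

We claim that $\sigma(h,t)\to\operatorname{Vol}\cdot\max h$ as $t\to\infty$; that is, almost every flow line tends to the maximum of $h$. (In Example~\ref{ex:P1}, $h\circ\phi_t\to\frac12$ at every point except $z=0$.) Let $\ell=\lim_{t\to\infty}h\circ\phi_t$, a bounded monotone pointwise limit; also $a_t^h/t\to\ell$ boundedly. Taking the trace of $\Omega_0+dd^c(b+a_t^h)>0$ with respect to $\Omega_0$ gives $\Delta_{\Omega_0}(a_t^h/t)\ge-C/t$. For smooth $f\ge0$,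
\[
\int\ell\,\Delta_{\Omega_0}f\ \Omega_0^m=\lim_{t\to\infty}\int f\,\Delta_{\Omega_0}(a_t^h/t)\,\Omega_0^m\ge0 .
\]
Applying this to $\pm f+\sup|f|$ shows that $\int\ell\,\Delta_{\Omega_0}f\,\Omega_0^m=0$ for every smooth $f$. The image of $\Delta_{\Omega_0}$ consists of all smooth functions of mean zero, so $\ell$ equals a constant $\ell_0$ almost everywhere. From $h\le\ell\le\max h$ and continuity of $h$ we get $\ell_0=\max h$, and dominated convergence proves the claim.

If $h\neq0$, then $\max h>0$ because $\int h\,\Omega_b^m=0$. So each $h$ in the unit sphere of $\mathfrak p_0$ has a time $T_h$ with $\sigma(h,T_h)>0$, and by continuity $\sigma(\cdot,T_h)>0$ near $h$. By compactness of the sphere and monotonicity there is $T$ with $\sigma(h,t)>0$ for all unit $h$ and $t\ge T$. Hence the minimum of $G$ on the closed ball of radius $T$ is its minimum on $\mathfrak p_0$.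
\end{proof}

\subsection{The critical point condition}

\begin{proof}[Proof of Proposition~\ref{prop:orbit}]
Let $h_*$ be a minimum point of $G$, let $\phi_r$ be the flow of $\frac12X_{h_*}$, and put $\gamma=\phi_1$, $u_*=b+a_1^{h_*}$; then $\gamma^*\Omega_b=\Omega_{u_*}$.

\emph{The extremal field is preserved.} The function $S_b=S(\Omega_b)$ lies in $\mathfrak p$, with $W_{S_b}=V$. We have $\{h_*,S_b\}=\overline V(h_*)-V(h_*)=iKh_*=0$; this is why $\mathfrak p$ was restricted to $\ker K$. By Lemma~\ref{lem:bracket}, $[W_{h_*},V]=0$, and $[\overline{W_{h_*}},V]=0$ because both $W_{h_*}$ and $V$ are holomorphic. So $\gamma$ preserves $V$ and $K$, the form $\Omega_*=\gamma^*\Omega_b$ is extremal with field $V$, and $\mathfrak p_{\Omega_*}=\{f\circ\gamma:f\in\mathfrak p\}$.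

\emph{The derivative of $G$.} The time-one maps of the fields $\frac12X_h$ need not form a group, so the directions in which $\Omega_*$ moves when $h_*$ is varied have to be computed. For $\kappa\in\mathfrak p_0$ let $\gamma_s$ be the time-one map of $\frac12X_{h_*}+\frac s2X_\kappa$. At a regular point $y$, the derivative in $s$ at $s=0$ of the time-$t$ map solves the linearized flow equation along $\phi_t(y)$ with source $\frac12X_\kappa(\phi_t y)$ and zero initial value. Variation of constants gives
\[
\frac d{ds}\Big|_0\gamma_s(y)=\frac12\int_0^1d\phi_{1-t}\big(X_\kappa(\phi_ty)\big)\,dt=\mathcal Z(\gamma y),\qquad\mathcal Z=\frac12\int_0^1(\phi_r)_*X_\kappa\,dr .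
\]
Let $A=\{\frac12h_*,\cdot\}$ on $\mathfrak p_{\mathbb C}$ and $\kappa_r=e^{-rA}\kappa$. By Lemma~\ref{lem:bracket}, $[\frac12X_{h_*},W_{\kappa_r}]=[\frac12W_{h_*},W_{\kappa_r}]=W_{A\kappa_r}$, so
\[
\frac d{dr}\phi_r^*W_{\kappa_r}=\phi_r^*\big([\tfrac12X_{h_*},W_{\kappa_r}]-W_{A\kappa_r}\big)=0 .
\]
Hence $(\phi_r)_*W_\kappa=W_{\kappa_r}$ and $\mathcal Z=X_\zeta$ with $\zeta=\frac12\int_0^1e^{-rA}\kappa\,dr$. Since $A$ exchanges $\mathfrak p$ and $i\mathfrak p$, the real part of $e^{-rA}\kappa$ is the sum of the even terms of the series, so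
\[
2\operatorname{Re}\zeta=\int_0^1\cosh(rA)\kappa\,dr=P\kappa,\qquad P=\sum_{n\ge0}\frac{A^{2n}}{(2n+1)!}.
\]
By \eqref{eq:Lie}, $\frac d{ds}\big|_0\gamma_s^*\Omega_b=\gamma^*L_{X_\zeta}\Omega_b=dd^c\big((P\kappa)\circ\gamma\big)$ on the regular set, hence everywhere. As $\gamma_s^*\Omega_b=\Omega_b+dd^ca_1^{h_*+s\kappa}$, the derivative $\frac d{ds}\big|_0a_1^{h_*+s\kappa}$ equals $(P\kappa)\circ\gamma$ up to a constant. Since $h_*$ is critical for $G$ and $DF_{u_*}(1)=0$, we get $DF_{u_*}\big((P\kappa)\circ\gamma\big)=0$ for all $\kappa\in\mathfrak p_0$.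

\emph{$P$ is onto.} The operator $A$ is Hermitian, so $P$ is Hermitian with eigenvalues $\sinh\mu/\mu\ge1$ ($\mu$ a real eigenvalue of $A$, the value being $1$ for $\mu=0$). It preserves $\mathfrak p$, and since $P1=1$ it preserves the orthogonal complement of $1$. So $P$ maps $\mathfrak p_0$ injectively, hence bijectively, to itself. Thus $DF_{u_*}(f\circ\gamma)=0$ for all $f\in\mathfrak p_0$ and for $f=1$, which is \eqref{eq:orth}.
\end{proof}

\section{Proof of the uniqueness theorem}\label{sec:end}

Let $\gamma,u_*,\Omega_*$ be as in Proposition~\ref{prop:orbit}; we show that $u_*$ is constant. By Lemma~\ref{lem:theta}(a), $S(\Omega_*)=\theta(u_*)$, $Ku_*=0$, and $K$ preserves $\Omega_0$ and $\Omega_*$. Write $\mathcal L_*=\mathcal L_{\Omega_*}$ and use $L^2(\Omega_*^m)$.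

\subsection{An almost critical point of $\beta+sDF$}
We need a real function $v$ with
\begin{equation}\label{eq:v}
Kv=0,\qquad\mathcal L_*v\ \Omega_*^m=\Omega_*^m-\Omega_0^m .
\end{equation}
Let $f_*=1-\Omega_0^m/\Omega_*^m$; it is real and $Kf_*=0$. To solve $\mathcal L_*v=f_*$ we need $f_*\perp\ker\mathcal L_*$, while \eqref{eq:orth} concerns only the $K$-invariant part of the kernel; invariance of $f_*$ takes care of the rest. By Lemma~\ref{lem:L}(b), $K$ is a skew-adjoint endomorphism of the finite-dimensional space $\ker\mathcal L_*$, so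
\[
\ker\mathcal L_*=(\ker\mathcal L_*\cap\ker K)\oplus K(\ker\mathcal L_*).
\]
The function $f_*$ is orthogonal to the first summand by \eqref{eq:pC} and \eqref{eq:orth}, and to the second because $\langle f_*,Kf\rangle=-\langle Kf_*,f\rangle=0$. So there is a smooth complex $v\perp\ker\mathcal L_*$ with $\mathcal L_*v=f_*$. Then $\mathcal L_*Kv=Kf_*=0$, and $\langle Kv,f\rangle=-\langle v,Kf\rangle=0$ for $f\in\ker\mathcal L_*$; taking $f=Kv$ gives $Kv=0$. By Lemma~\ref{lem:L}(b), $\mathcal L_*\bar v=f_*$ as well, so $\operatorname{Re}v$ satisfies \eqref{eq:v}; we rename it $v$.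

Let $u^s=u_*+sv$, $0\le s\le s_0$, with $s_0$ so small that this is a compact family in $\mathcal H$; note $Ku^s=0$. Then $\beta_{u^s}(h)+s\,DF_{u^s}(h)=\int h\,D_s$ with
\[
D_s=-\big(S(\Omega_{u^s})-\theta(u^s)\big)\Omega_{u^s}^m+s\,\big(\Omega_0^m-\Omega_{u^s}^m\big).
\]
We have $D_0=0$, and by Lemma~\ref{lem:L}(c) and \eqref{eq:v}, $\partial_sD_s|_{s=0}=\mathcal L_*v\,\Omega_*^m+\Omega_0^m-\Omega_*^m=0$. Since $D_s$ is smooth in $s$, Taylor's formula gives $|D_s|\le Cs^2\,\Omega_0^m$.

\subsection{Conclusion}
For $0<s\le s_0$ let $U$ be the $\epsilon$-geodesic from $0$ to $u^s$. By \eqref{eq:vel}, $\dot U_1$ is bounded uniformly in $s$ and $\epsilon$. Proposition~\ref{prop:beta} gives, with constants independent of $s,\epsilon,k$,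
\[
s\,DF_{u^s}(\dot U_1)=\int\dot U_1\,D_s-\beta_{u^s}(\dot U_1)\le Cs^2+4k\epsilon\operatorname{Vol}+C/k+C\epsilon .
\]
All errors must be $o(s)$, so we choose $k=s^{-2}$ and $\epsilon=s^4$, with $s$ so small that $k\ge k_1$; then $DF_{u^s}(\dot U_1)\le Cs$. On the other hand, by \eqref{eq:DE} and \eqref{eq:Eslope},
\[
DF_{u^s}(\dot U_1)=\int\dot U_1\,\Omega_0^m-\int\dot U_1\,\Omega_{u^s}^m=\int(\dot U_1-\dot U_0)\,\Omega_0^m-4\epsilon\operatorname{Vol}.
\]
Hence $\int(\dot U_1-\dot U_0)\,\Omega_0^m\le Cs$: the path is almost linear in $t$. Since $\dot U_0\le u^s\le\dot U_1$, both $\dot U_0$ and $\dot U_1$ are within $Cs$ of $u^s$ in $L^1(\Omega_0^m)$, and also in $L^1(\Omega_{u^s}^m)$ because the volume forms are uniformly comparable. Using \eqref{eq:Eslope} again,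
\[
\int u^s\big(\Omega_{u^s}^m-\Omega_0^m\big)=\int(u^s-\dot U_1)\,\Omega_{u^s}^m+4\epsilon\operatorname{Vol}+\int(\dot U_0-u^s)\,\Omega_0^m=O(s).
\]
Let $s\to0$. With $\Omega_*^m-\Omega_0^m=dd^cu_*\wedge\sum_{j=0}^{m-1}\Omega_*^j\wedge\Omega_0^{m-1-j}$ and Stokes' theorem,
\[
0=\int u_*\big(\Omega_*^m-\Omega_0^m\big)=-\sum_{j=0}^{m-1}\int i\partial u_*\wedge\bar\partial u_*\wedge\Omega_*^j\wedge\Omega_0^{m-1-j}.
\]
Each integrand is nonnegative, so the term $j=0$, which is $\frac1m\int|\partial u_*|^2_{\Omega_0}\Omega_0^m$, vanishes. Thus $u_*$ is constant and $\gamma^*\Omega_b=\Omega_*=\Omega_0$, where $\gamma$ is the time-one map of the real holomorphic field $\frac12X_{h_*}$. This proves Theorem~\ref{thm:unique}, and by Section~\ref{sec:doubling} also Theorems~\ref{thm:split} and~\ref{thm:join}. \qed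

\begin{thebibliography}{9}

\bibitem{BHLT}
Charles P. Boyer, Hongnian Huang, Eveline Legendre, Christina W. T{\o}nnesen-Friedman,
\emph{Reducibility in Sasakian Geometry}, arXiv:1606.04859 (2016).

\bibitem{Cherrier}
Cherrier, Bull. Sci. Math. 111 (1987).

\bibitem{GL}
Guan and Li, Adv. Math. 225 (2010), 1185--1223.

\end{thebibliography}
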